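\title{Solvable Lie algebras in the variety generated by the Witt algebra}

\begin{abstract}
Let $\mathfrak W$ be the variety of Lie algebras generated by the Witt algebra $W_1=K[x]$, $[f,g]=fg'-gf'$, over a field $K$ of characteristic zero. We prove that $L^{(2)}=[[L,L],[L,L]]$ is nilpotent for every solvable $L\in\mathfrak W$, which confirms a conjecture posed in a paper of Tulenbaev, Umirbaev and Zhelyabin. More precisely, $L^{(k)}=0$ implies $\gamma_{n_k}(L^{(2)})=0$ with $n_k=(2^k-(-1)^k)/3$. The algebra $[L,L]$ need not be nilpotent, and the bound on the nilpotency class of $L^{(2)}$ is attained for $k=4$. We also show that a subvariety of $\mathfrak W$ is solvable if and only if it does not contain $sl_2(K)$. The proofs rest on identities for the Wronskian of three vector fields on the line.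
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $K$ is a field of characteristic zero. The \emph{Witt algebra} $W_1$ is the vector space $K[x]$ with the bracket
\[
[f,g]=fg'-gf', \qquad {}'=\frac{d}{dx}.
\]
The commutator of the derivations $f\frac{d}{dx}$ and $g\frac{d}{dx}$ of $K[x]$ is $(fg'-gf')\frac{d}{dx}$, so $W_1$ is the Lie algebra of polynomial vector fields on the line.

A \emph{polynomial identity} of an algebra $L$ over $K$ is a nonassociative polynomial $f(z_1,\dots,z_n)$, that is, a linear combination of bracket monomials in the $z_i$, that vanishes whenever elements of $L$ are substituted for the variables. A \emph{variety} is the class of all algebras that satisfy a given set of identities; it is closed under subalgebras, homomorphic images and direct products. We write $\mathfrak W$ for the variety generated by $W_1$: the class of all algebras over $K$ that satisfy every identity of $W_1$. Its members are Lie algebras, since anticommutativity and the Jacobi identity are among these identities.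

For a Lie algebra $L$ let
\[
L^{(0)}=L,\quad L^{(j+1)}=[L^{(j)},L^{(j)}],\qquad \gamma_1(L)=L,\quad \gamma_{n+1}(L)=[L,\gamma_n(L)].
\]
The algebra $L$ is \emph{solvable} if $L^{(k)}=0$ for some $k$, \emph{metabelian} if $L^{(2)}=0$, \emph{perfect} if $L^{(1)}=L$, and \emph{nilpotent} if $\gamma_{n}(L)=0$ for some $n$; its \emph{nilpotency class} is then the least $c$ with $\gamma_{c+1}(L)=0$. Since $L^{(j)}\subseteq\gamma_{2^j}(L)$, nilpotent algebras are solvable.

How far is a solvable algebra from being nilpotent? In finite dimension, Lie's theorem gives the answer: $[L,L]$ is nilpotent. In infinite dimension even $L^{(2)}$ can fail to be nilpotent.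

\begin{example}\label{ex:outside}
Let $\mathfrak g$ be the span of the operators $\mathrm{id}$, $x$, $\partial$, $x\partial$ on $V=K[x]$, where $\partial=d/dx$. From $[\partial,x]=\mathrm{id}$, $[x\partial,x]=x$, $[x\partial,\partial]=-\partial$ we get $\mathfrak g^{(1)}=K\,\mathrm{id}+Kx+K\partial$ and $\mathfrak g^{(2)}=K\,\mathrm{id}$. Let $L=\mathfrak g\oplus V$ be the semidirect product, with $[g,v]=g(v)$ and $[V,V]=0$. Then $L^{(2)}=K\,\mathrm{id}+V$, $L^{(3)}=V$ and $L^{(4)}=0$, while $[\mathrm{id},v]=v$ gives $\gamma_j(L^{(2)})=V$ for all $j\ge2$.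
\end{example}

A positive result therefore has to use the identities of $W_1$. The algebra $W_1$ itself is perfect, because $[1,f]=f'$, and it contains $sl_2(K)$ as the span of $e=1$, $h=-2x$, $f=-x^2$. Its solvable subalgebras, such as $K+Kx$, are all metabelian (Corollary~\ref{cor:domain}). One might guess from this that $[L,L]$ is nilpotent for solvable $L\in\mathfrak W$, as in finite dimension. That guess is wrong (Example~\ref{ex:dual}), so $L^{(2)}$ is the first term of the derived series for which nilpotency can hold. The following conjecture is posed in \cite{TUZ}.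

\begin{quote}
\textbf{Conjecture.} \emph{If $L$ is a solvable algebra of the variety generated by $W_1$, then $[[L,L],[L,L]]$ is nilpotent.}
\end{quote}

We prove it with an explicit bound. For $k\ge0$ put
\[
n_k=\frac{2^k-(-1)^k}{3},
\]
so that $n_0,n_1,\dots,n_5=0,1,1,3,5,11$. For elements $a,b,c$ of a Lie algebra $L$ consider the linear operator on $L$
\[
\omega(a,b,c)=\operatorname{ad}[a,b]\operatorname{ad}c+\operatorname{ad}[b,c]\operatorname{ad}a+\operatorname{ad}[c,a]\operatorname{ad}b,\qquad (\operatorname{ad}u)(v)=[u,v].
\]

\begin{theorem}\label{thm:main}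
Let $L\in\mathfrak W$ and $L^{(k)}=0$ with $k\ge1$. Then $\gamma_{n_k}(L^{(2)})=0$. Moreover, every product of $n_k$ operators of the form $\omega(a,b,c)$ with $a,b,c\in L$ is zero on $L$.
\end{theorem}

The number $n_k$ has a simple meaning. We have
\begin{equation}\label{eq:nk}
3(n_k-1)+1=2^k-(-1)^k-2<2^k\le 2^k-(-1)^k+1=3n_k+1,
\end{equation}
so $n_k$ is the least $n$ with $3n+1\ge2^k$. A product of $n$ operators $\omega$ applied to an element involves $3n+1$ letters, and the brackets that span $L^{(k)}$ involve $2^k$ letters. The operator statement thus says that such a product vanishes as soon as the number of letters allows it.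

\begin{theorem}\label{thm:sharp}
\begin{enumerate}
\item[(a)] There is $L\in\mathfrak W$ with $L^{(3)}=0$ such that $[L,L]$ is not nilpotent.
\item[(b)] For every $k\ge1$ the number $n_k$ in the operator statement of Theorem~\ref{thm:main} is optimal: there is $L\in\mathfrak W$ with $L^{(k)}=0$ on which some product of $n_k-1$ operators $\omega(a,b,c)$ is nonzero.
\item[(c)] Let $c(k)$ be the maximal nilpotency class of $L^{(2)}$ over all $L\in\mathfrak W$ with $L^{(k)}=0$. Then $c(3)=1$, and $2^{k-2}\le c(k)\le n_k-1$ for $k\ge4$. In particular $c(4)=4$.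
\end{enumerate}
\end{theorem}

For $k\ge5$ the two bounds in (c) differ, and we do not determine $c(k)$. The third result describes the subvarieties of $\mathfrak W$ in which $L^{(2)}$ is nilpotent of bounded class. The algebra $sl_2(K)$, being perfect, is an obstruction, and it turns out to be the only one.

\begin{theorem}\label{thm:class}
For a subvariety $\mathfrak V\subseteq\mathfrak W$ the following are equivalent:
\begin{enumerate}
\item[(i)] $sl_2(K)\notin\mathfrak V$;
\item[(ii)] there is $N\ge1$ with $\omega(a,b,c)^N=0$ on $L$ for all $L\in\mathfrak V$ and $a,b,c\in L$;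
\item[(iii)] there is $N\ge1$ with $\gamma_N(L^{(2)})=0$ for all $L\in\mathfrak V$;
\item[(iv)] there is $k$ with $L^{(k)}=0$ for all $L\in\mathfrak V$.
\end{enumerate}
\end{theorem}

The method is to realize the free algebra of $\mathfrak W$ inside a commutative ring of differential polynomials (Section~\ref{sec:free}). There $\omega(a,b,c)$ becomes multiplication by a Wronskian, and nilpotency of $L^{(2)}$ reduces to a question about products of Wronskians (Section~\ref{sec:wronski}). The square of a Wronskian is a Wronskian of commutators, hence lies one step deeper in the derived series, and a linear algebra lemma extends this from squares to arbitrary products (Section~\ref{sec:powers}). Theorems~\ref{thm:main}, \ref{thm:sharp} and \ref{thm:class} are proved in Sections~\ref{sec:main}, \ref{sec:sharp} and \ref{sec:class}.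

\section{The free algebra as an algebra of differential polynomials}\label{sec:free}

An algebra in $\mathfrak W$ carries only a bracket, whereas computations in $W_1$ use the commutative product and the derivative. The free algebras of $\mathfrak W$ live in a ring where both are available, and every member of $\mathfrak W$ is a quotient of a free one.

A \emph{differential algebra} is a commutative associative unital $K$-algebra $A$ with a $K$-linear derivation $a\mapsto a'$; we write $a^{(j)}$ for the $j$-th derivative. We equip $A$ with the bracket $[a,b]=ab'-ba'$. For a set $Z$ let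
\[
K\{Z\}=K[\,z^{(j)}: z\in Z,\ j\ge0\,]
\]
be the polynomial ring in independent variables $z^{(j)}$, with $z^{(0)}=z$ and the derivation $z^{(j)}\mapsto z^{(j+1)}$. It is a domain, and every map from $Z$ to a differential algebra $A$ extends to a homomorphism of differential algebras $K\{Z\}\to A$. Let $\mathcal L_Z\subseteq K\{Z\}$ be the subalgebra generated by $Z$ with respect to the bracket.

For a nonassociative polynomial $f(z_1,\dots,z_n)$ with $z_i\in Z$, let $\Phi_f\in K\{Z\}$ be its value on $z_1,\dots,z_n$ computed with the bracket of $K\{Z\}$. For example, $f=[z_1,[z_1,z_2]]$ gives $\Phi_f=z_1^2z_2''-z_1z_1''z_2-z_1z_1'z_2'+(z_1')^2z_2$. The elements $\Phi_f$ form $\mathcal L_Z$. Homomorphisms of differential algebras preserve the bracket, so for elements $a_i$ of any differential algebra, $f(a_1,\dots,a_n)$ is obtained from $\Phi_f$ by substituting $a_i^{(j)}$ for $z_i^{(j)}$.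

\begin{proposition}\label{prop:free}
\begin{enumerate}
\item[(a)] $f$ is an identity of $W_1$ if and only if $\Phi_f=0$.
\item[(b)] Every differential algebra with the bracket $ab'-ba'$ lies in $\mathfrak W$; in particular it is a Lie algebra.
\item[(c)] Every map from $Z$ to an algebra $L\in\mathfrak W$ extends to a homomorphism $\mathcal L_Z\to L$. Hence every $L\in\mathfrak W$ is isomorphic to $\mathcal L_Z/I$ for some set $Z$ and some ideal $I$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) If $\Phi_f=0$, then $f$ vanishes on every differential algebra, in particular on $W_1$. Conversely, let $f$ be an identity of $W_1$, and let $r$ bound the orders of the derivatives that occur in $\Phi_f$. Given scalars $\lambda_{ij}\in K$, put $p_i=\sum_{j\le r}\lambda_{ij}x^j/j!$, so that $p_i^{(j)}(0)=\lambda_{ij}$. Evaluating $f(p_1,\dots,p_n)=0$ at $x=0$ shows that the polynomial $\Phi_f$ vanishes at the point $z_i^{(j)}=\lambda_{ij}$. The point is arbitrary and $K$ is infinite, so $\Phi_f=0$.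

(b) An identity $f$ of $W_1$ has $\Phi_f=0$ and so vanishes on every differential algebra.

(c) Given $z\mapsto \bar z\in L$, send $\Phi_f$ to $f(\bar z_1,\dots,\bar z_n)$. This is well defined: if $\Phi_f=\Phi_g$, then $f-g$ is an identity of $W_1$ by (a), hence of $L$. For the last claim take $Z=L$ and the identity map.
\end{proof}

A \emph{Lie subalgebra} of a differential algebra $A$ is a $K$-subspace closed under the bracket. By (b), Lie subalgebras of differential algebras and their quotients lie in $\mathfrak W$. Allowing nilpotent elements in $A$ already produces solvable algebras that do not occur inside $W_1$.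

\begin{example}\label{ex:dual}
Let $A=K[x,\varepsilon]/(\varepsilon^2)$ with ${}'=d/dx$, and let $L=K1+Kx+\varepsilon K[x]$. The brackets are
\[
[1,x]=1,\qquad [1,\varepsilon g]=\varepsilon g',\qquad [x,\varepsilon g]=\varepsilon(xg'-g),\qquad [\varepsilon g,\varepsilon h]=0,
\]
so $L$ is a Lie subalgebra and $L\in\mathfrak W$. Since $g\mapsto g'$ is surjective on $K[x]$, we find $L^{(1)}=K1+\varepsilon K[x]$, $L^{(2)}=\varepsilon K[x]\neq0$ and $L^{(3)}=0$. For the same reason $\gamma_j(L^{(1)})=\varepsilon K[x]$ for all $j\ge2$, so $[L,L]$ is not nilpotent.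
\end{example}

\section{Wronskian identities}\label{sec:wronski}

The space $L^{(2)}$ is spanned by the brackets $[[a,b],[c,d]]$, so the first task is to see what such a bracket looks like in a differential algebra $A$. For $a,b,c\in A$ put
\[
\vec a=\begin{pmatrix}a\\a'\\a''\end{pmatrix},\qquad W(a,b,c)=\det(\vec a,\vec b,\vec c)=\begin{vmatrix}a&b&c\\a'&b'&c'\\a''&b''&c''\end{vmatrix}.
\]
The Wronskian $W$ is $K$-trilinear and alternating. Cramer's rule, which holds over any commutative ring, reads
\begin{equation}\label{eq:cramer}
W(a,b,c)\,\vec d=W(d,b,c)\,\vec a+W(a,d,c)\,\vec b+W(a,b,d)\,\vec c .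
\end{equation}
We also use the $2\times2$ minors $m_{ij}(a,b)=a^{(i)}b^{(j)}-a^{(j)}b^{(i)}$. Differentiating $[a,b]=ab'-a'b$ twice gives
\begin{equation}\label{eq:minors}
[a,b]=m_{01}(a,b),\qquad [a,b]'=m_{02}(a,b),\qquad [a,b]''=m_{03}(a,b)+m_{12}(a,b).
\end{equation}

\begin{lemma}\label{lem:ident}
For all elements $a,b,c,d,y$ of a differential algebra,
\begin{align}
[[a,b],[c,d]]&=W(a,b,d)\,c-W(a,b,c)\,d,\label{eq:double}\\
\omega(a,b,c)\,d&=-2\,W(a,b,c)\,d,\label{eq:mult}\\
y\,W(a,b,c)'&=W([y,a],b,c)+W(a,[y,b],c)+W(a,b,[y,c]),\label{eq:equiv}\\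
W(a,b,c)^2&=W([b,c],[c,a],[a,b]).\label{eq:square}
\end{align}
\end{lemma}

\begin{proof}
\emph{Identity \eqref{eq:double}.} Write $m_{ij}=m_{ij}(a,b)$. Expansion along the last column gives $W(a,b,d)=m_{12}d-m_{02}d'+m_{01}d''$, and the same formula holds with $c$ in place of $d$. In the right side of \eqref{eq:double} the terms with $m_{12}$ cancel, and what remains is
\[
m_{01}(cd''-c''d)-m_{02}(cd'-c'd)=[a,b]\,[c,d]'-[a,b]'\,[c,d]
\]
by \eqref{eq:minors}. This is the left side.

\emph{Identity \eqref{eq:mult}.} By definition $\omega(a,b,c)d=[[a,b],[c,d]]+[[b,c],[a,d]]+[[c,a],[b,d]]$. By \eqref{eq:double}, and because $W$ is invariant under cyclic permutations, this equals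
\[
W(a,b,d)c+W(d,b,c)a+W(a,d,c)b-3W(a,b,c)d .
\]
The first three terms add up to $W(a,b,c)d$ by the first coordinate of \eqref{eq:cramer}.

\emph{Identity \eqref{eq:equiv}.} By \eqref{eq:minors} the entries of $\overrightarrow{[y,a]}$ are $ya'-y'a$, $ya''-y''a$ and $ya'''-y'''a+y'a''-y''a'$. Thus
\[
\overrightarrow{[y,a]}=y\,(\vec a)'+M_y\vec a,\qquad M_y=\begin{pmatrix}-y'&0&0\\-y''&0&0\\-y'''&-y''&y'\end{pmatrix}.
\]
Substitute this into the right side of \eqref{eq:equiv}. The terms with $y(\vec a)'$, $y(\vec b)'$, $y(\vec c)'$ add up to $yW(a,b,c)'$, since a determinant is differentiated column by column. The remaining terms give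
\[
\det(M_y\vec a,\vec b,\vec c)+\det(\vec a,M_y\vec b,\vec c)+\det(\vec a,\vec b,M_y\vec c)=\operatorname{tr}(M_y)\,W(a,b,c)=0 .
\]

\emph{Identity \eqref{eq:square}.} It suffices to treat the case where $a,b,c$ are the generators of $K\{a,b,c\}$, which is a domain; the general case follows by substitution. Let $\rho_{ij}$ be the row $(m_{ij}(b,c),m_{ij}(c,a),m_{ij}(a,b))$. By \eqref{eq:minors} the right side of \eqref{eq:square} is the determinant with rows $\rho_{01}$, $\rho_{02}$, $\rho_{03}+\rho_{12}$, which is $D_1+D_2$, where $D_1$ has rows $\rho_{01},\rho_{02},\rho_{03}$ and $D_2$ has rows $\rho_{01},\rho_{02},\rho_{12}$.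

For each $j$, the sum $a\,m_{0j}(b,c)+b\,m_{0j}(c,a)+c\,m_{0j}(a,b)$ is the expansion of a determinant in which the row $(a,b,c)$ occurs twice, so it is $0$. Hence the columns of $D_1$ satisfy a linear relation with coefficients $a,b,c$, and $aD_1=0$, so $D_1=0$.

The cofactor matrix of $(\vec a,\vec b,\vec c)$ has rows $\rho_{12}$, $-\rho_{02}$, $\rho_{01}$, and the cofactor matrix of a $3\times3$ matrix of determinant $W$ has determinant $W^2$. Interchanging the first and third rows and changing the sign of the second row preserves the determinant and yields $D_2$. So $D_2=W(a,b,c)^2$.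
\end{proof}

Each identity has its own role. Let $L$ be a Lie subalgebra of $A$. A Wronskian of elements of $L$ usually does not lie in $L$, but by \eqref{eq:mult} multiplication by it maps $L$ to $L$ and is expressed through brackets, so it preserves every ideal of $L$ and survives in quotients. By \eqref{eq:double} and \eqref{eq:mult} together, $L^{(2)}$ is the span of the products $W(a,b,c)d$. Identity \eqref{eq:equiv} says that $W$ turns three vector fields into a function: the natural action of $y$ on the three arguments corresponds to the action $s\mapsto ys'$ of the vector field $y$ on functions. Identity \eqref{eq:square} links $W$ to the derived series.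

Two examples show the two possible behaviors. In $sl_2(K)=K+Kx+Kx^2$ we have $W(1,x,x^2)=2$, so $\omega(1,x,x^2)$ is the scalar $-4$, and no power of it vanishes. In Example~\ref{ex:dual} we have $W(1,x,\varepsilon g)=\varepsilon g''$, and the product of two such Wronskians is zero. When $A$ has no zero divisors, a nonzero Wronskian rules out solvability.

\begin{corollary}\label{cor:domain}
Let $A$ be a differential algebra without zero divisors and $L\subseteq A$ a Lie subalgebra. If $W(a,b,c)\ne0$ for some $a,b,c\in L$, then $L$ is not solvable. Otherwise $L^{(2)}=0$.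
\end{corollary}

\begin{proof}
If $a,b,c\in L^{(j)}$ have nonzero Wronskian, then $[b,c],[c,a],[a,b]\in L^{(j+1)}$ have nonzero Wronskian by \eqref{eq:square}. By induction $L^{(j)}\ne0$ for all $j$. If $W$ vanishes on $L$, then $L^{(2)}=0$ by \eqref{eq:double}.
\end{proof}

For quotients of $\mathcal L_Z$ the same mechanism shows that the operators $\omega$ are nilpotent instead of zero. The first case in which this is visible is $k=3$.

\begin{example}\label{ex:cube}
Let $a,b,c,d\in\mathcal L=\mathcal L_Z$ and $W=W(a,b,c)$. The elements $a_1=[b,c]$, $b_1=[c,a]$, $c_1=[a,b]$ lie in $\mathcal L^{(1)}$, and $d_1=Wd$ lies in $\mathcal L^{(2)}\subseteq\mathcal L^{(1)}$ by \eqref{eq:mult}. By \eqref{eq:square} and \eqref{eq:mult},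
\[
W^3d=W(a_1,b_1,c_1)\,d_1=-\tfrac12\bigl([[a_1,b_1],[c_1,d_1]]+[[b_1,c_1],[a_1,d_1]]+[[c_1,a_1],[b_1,d_1]]\bigr)\in\mathcal L^{(3)} .
\]
Since $\omega(a,b,c)^3d=-8W^3d$, we conclude that $\omega(a,b,c)^3=0$ on every $L\in\mathfrak W$ with $L^{(3)}=0$. The exponent is $n_3=3$.
\end{example}

This argument treats the powers of one Wronskian. A bracket of $n$ elements of $\mathcal L^{(2)}$ produces products of $n$ different Wronskians, and \eqref{eq:square} says nothing about those directly. Ordinary polarization does not close the gap at once, because a sum of two Wronskians need not be a Wronskian. The next section supplies what is missing.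

\section{Products of Wronskians are combinations of powers}\label{sec:powers}

For $K$-subspaces $P,Q$ of a differential algebra $A$, let $PQ$ be the span of the products $pq$, and let $P^N$ be the span of the $N$-fold products, with $P^0=K$. For a subspace $U\subseteq A$ put
\[
Y(U)=\operatorname{span}_K\{W(a,b,c):a,b,c\in U\}.
\]

\begin{lemma}\label{lem:power}
For every subspace $U\subseteq A$ and every $N\ge1$, the space $Y(U)^N$ is spanned by the powers $W(a,b,c)^N$ with $a,b,c\in U$.
\end{lemma}

Consider first $N=2$ and two Wronskians with one common argument $e$. Write $(u,v)=W(u,v,e)$, let $V$ be the span of the squares, and put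
\[
P=(a,b)(c,d),\qquad Q=(c,b)(a,d),\qquad R=(a,c)(b,d).
\]
Because $K$ is infinite, the coefficients of a polynomial function of $s,t\in K$ with values in $V$ lie in $V$. The coefficient of $st$ in $(a+sc,b+td)^2$ is $2P+2Q$, and in $(a+sb,c+td)^2$ it is $2R-2Q$. So polarization gives $P+Q\in V$ and $R-Q\in V$, two relations for three products. The third comes from the fact that $W$ is a determinant. Applying $\det(\,\cdot\,,\vec d,\vec e)$ to Cramer's rule $(a,b)\vec c=(c,b)\vec a+(a,c)\vec b+W(a,b,c)\vec e$ gives $P=Q+R$. Hence $3Q=(P+Q)-(R-Q)\in V$, and $P,Q,R\in V$. The general proof combines all polarizations with all relations among minors, and a positivity argument replaces the explicit solution of the linear system.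

\begin{proof}[Proof of Lemma~\ref{lem:power}]
Let $V$ be the span of the powers $W(a,b,c)^N$; it is contained in $Y(U)^N$. Put $n=3N$ and fix $a_1,\dots,a_n\in U$. We must show that $\prod_{t=1}^NW(a_{3t-2},a_{3t-1},a_{3t})\in V$.

For an $n\times3$ matrix $G$ over a commutative ring and a $3$-element subset $I\subseteq\{1,\dots,n\}$, let $p_I(G)$ be the minor formed by the rows in $I$. For a family $\alpha=(\alpha_I)$ of nonnegative integers with sum $N$ put $p^\alpha=\prod_Ip_I^{\alpha_I}$ and $\alpha!=\prod_I\alpha_I!$. Regard the $p^\alpha$ as polynomials over $\mathbb Q$ in the $3n$ entries of a generic matrix, let $f_1,\dots,f_r$ be a basis of their $\mathbb Q$-span, and write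
\begin{equation}\label{eq:plucker}
p^\alpha=\sum_{i=1}^rc_{\alpha i}f_i,\qquad c_{\alpha i}\in\mathbb Q .
\end{equation}
The matrix $C=(c_{\alpha i})$ has rank $r$, because the $p^\alpha$ span a space of dimension $r$. The equalities \eqref{eq:plucker} are identities of polynomials, so they hold for every $n\times3$ matrix over a commutative $\mathbb Q$-algebra.

Let $J$ be the $n\times3$ matrix over $A$ with rows $(a_j,a_j',a_j'')$. For an $n\times3$ matrix $G$ over $K$ put $b_l=\sum_jG_{jl}a_j\in U$, $l=1,2,3$. The entries of $G$ are constants, so $(\vec b_1,\vec b_2,\vec b_3)=J^TG$, and the Cauchy--Binet formula gives $W(b_1,b_2,b_3)=\sum_Ip_I(J)p_I(G)$. By the multinomial theorem and \eqref{eq:plucker},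
\begin{equation}\label{eq:kernel}
W(b_1,b_2,b_3)^N=\sum_\alpha\frac{N!}{\alpha!}\,p^\alpha(J)\,p^\alpha(G)=\sum_{j=1}^r u_j\,f_j(G),\qquad u_j=\sum_{i=1}^rB_{ij}f_i(J),
\end{equation}
where $B=C^T\operatorname{diag}(N!/\alpha!)\,C$.

First, $u_j\in V$ for all $j$. The polynomials $f_j$ are linearly independent over $\mathbb Q$, hence over $K$. Since $K$ is infinite, no nontrivial combination of them vanishes at all matrices $G$ over $K$, so the vectors $(f_1(G),\dots,f_r(G))$ span $K^r$. Choose $G_1,\dots,G_r$ with $\det(f_j(G_s))\neq0$ and solve the $r$ equations \eqref{eq:kernel} for the $u_j$.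

Second, $f_i(J)\in V$ for all $i$. For $0\ne v\in\mathbb Q^r$ we have $Cv\ne0$, so $v^TBv=\sum_\alpha(N!/\alpha!)(Cv)_\alpha^2>0$. Thus the rational matrix $B$ is invertible, and each $f_i(J)$ is a combination of the $u_j$. This step uses that $\mathbb Q\subseteq K$.

By \eqref{eq:plucker}, every $p^\alpha(J)$ lies in $V$. The product in question is $p^\alpha(J)$ for the family $\alpha$ with $\alpha_I=1$ on the sets $I=\{3t-2,3t-1,3t\}$ and $\alpha_I=0$ otherwise.
\end{proof}

\section{Nilpotency of the second derived algebra}\label{sec:main}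

We compare the lower central series of $\mathcal L^{(2)}$ with the derived series of $\mathcal L$ by placing the spaces $Y^n\mathcal L$ between them.

\begin{proposition}\label{prop:filtration}
Let $\mathcal L$ be a Lie subalgebra of a differential algebra, $Y_j=Y(\mathcal L^{(j)})$ and $Y=Y_0$. Then:
\begin{enumerate}
\item[(a)] $\mathcal L^{(j+2)}=Y_j\,\mathcal L^{(j)}$ for $j\ge0$;
\item[(b)] $Y^{2^j}\subseteq Y_j$ for $j\ge0$;
\item[(c)] $Y^{n_k}\mathcal L\subseteq\mathcal L^{(k)}$ for $k\ge0$;
\item[(d)] $\gamma_n(\mathcal L^{(2)})\subseteq Y^n\mathcal L$ for $n\ge1$.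
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Take $a,b,c,d\in\mathcal L^{(j)}$. The inclusion $\subseteq$ is \eqref{eq:double}, and $\supseteq$ is \eqref{eq:mult}, where we divide by $2$.

(b) By Lemma~\ref{lem:power}, $Y_j^2$ is spanned by the squares $W(a,b,c)^2$ with $a,b,c\in\mathcal L^{(j)}$, and these lie in $Y_{j+1}$ by \eqref{eq:square}. So $Y_j^2\subseteq Y_{j+1}$, and by induction $Y^{2^{j+1}}=(Y^{2^j})^2\subseteq Y_j^2\subseteq Y_{j+1}$.

(c) For $k=0$ we have $n_0=0$ and both sides equal $\mathcal L$. For $k=1$ we have $n_1=1$ and $Y\mathcal L=\mathcal L^{(2)}\subseteq\mathcal L^{(1)}$ by (a). For $k\ge2$, note that $n_k-n_{k-2}=(2^k-2^{k-2})/3=2^{k-2}$. By (b), the induction hypothesis and (a),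
\[
Y^{n_k}\mathcal L=Y^{2^{k-2}}\bigl(Y^{n_{k-2}}\mathcal L\bigr)\subseteq Y_{k-2}\,\mathcal L^{(k-2)}=\mathcal L^{(k)} .
\]

(d) The case $n=1$ is (a). Assume the inclusion for $n$. Then $\gamma_{n+1}(\mathcal L^{(2)})$ lies in the span of the brackets $[Pc,Qd]$ with $P\in Y$, $Q\in Y^n$ and $c,d\in\mathcal L$. Expanding,
\[
[Pc,Qd]=Pc\,(Qd)'-Qd\,(Pc)'=PQ\,[c,d]+P\,(cQ')\,d-Q\,(dP')\,c .
\]
The first term lies in $Y^{n+1}\mathcal L$. In the other two a Wronskian is differentiated, and this is where \eqref{eq:equiv} enters: for $y\in\mathcal L$ the derivation $s\mapsto ys'$ maps $Y$ into $Y$, and by the Leibniz rule it maps $Y^n$ into $Y^n$. So $cQ'\in Y^n$ and $dP'\in Y$, and all three terms lie in $Y^{n+1}\mathcal L$.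
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Proposition~\ref{prop:free} write $L=\mathcal L/I$ with $\mathcal L=\mathcal L_Z$. The hypothesis $L^{(k)}=0$ means $\mathcal L^{(k)}\subseteq I$; this is the only use of solvability. Since $n_k\ge1$, parts (d) and (c) of Proposition~\ref{prop:filtration} give
\[
\gamma_{n_k}(\mathcal L^{(2)})\subseteq Y^{n_k}\mathcal L\subseteq\mathcal L^{(k)}\subseteq I ,
\]
and therefore $\gamma_{n_k}(L^{(2)})=0$. A product of $n_k$ operators $\omega$ on $L$ is induced by such a product on $\mathcal L$, which by \eqref{eq:mult} is multiplication by an element of $Y^{n_k}$. It maps $\mathcal L$ into $Y^{n_k}\mathcal L\subseteq I$.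
\end{proof}

This proves the conjecture. Only the case $N=2$ of Lemma~\ref{lem:power} was needed; the general case is used in Section~\ref{sec:class}.

\section{Sharpness}\label{sec:sharp}

We prove Theorem~\ref{thm:sharp}. Part (a) is Example~\ref{ex:dual}. The same example gives $c(3)=1$: if $L^{(3)}=0$, then $L^{(2)}$ is abelian, and in the example it is nonzero. The upper bound in (c) is Theorem~\ref{thm:main}, since $\gamma_{n_k}(L^{(2)})=0$ means class at most $n_k-1$. For $k=4$ we have $2^{k-2}=4=n_4-1$. It remains to prove (b) and the lower bound in (c).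

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(b)]
Let $Z=\{z_1,z_2,z_3,z_4\}$, $\mathcal L=\mathcal L_Z$, $L=\mathcal L/\mathcal L^{(k)}$ and $n=n_k-1$. Give every variable $z_i^{(j)}$ degree $1$. The derivation preserves degrees, so the bracket adds them, and $\mathcal L^{(k)}$ is spanned by homogeneous elements of degree at least $2^k$. By \eqref{eq:mult},
\[
\omega(z_1,z_2,z_3)^nz_4=(-2)^n\,W(z_1,z_2,z_3)^nz_4 .
\]
This element is nonzero because $K\{Z\}$ is a domain and $W(z_1,z_2,z_3)$ is a determinant in independent variables. Its degree is $3n+1<2^k$ by \eqref{eq:nk}. Hence it is not in $\mathcal L^{(k)}$.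
\end{proof}

For the lower bound in (c) such a degree count stops one step short: a bracket of $n$ elements of $\mathcal L_Z^{(2)}$ has degree at least $4n$, and $4n<2^k$ holds only for $n<2^{k-2}$. For $n=2^{k-2}$ we must distinguish two kinds of brackets with the same number $n$ of entries from $M=L^{(2)}$: the left-normed brackets in $\gamma_n(M)$ and the balanced brackets in $M^{(k-2)}=L^{(k)}$. The algebra $K+Kx$ distinguishes them. It is metabelian, so balanced brackets of depth at least $2$ vanish in it, while $[\dots[[1,x],x],\dots,x]=1$. The construction below attaches markers to the generators so that, in one multidegree, all entries are forced into a copy of $K+Kx$.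

\begin{proof}[Proof of the lower bound in Theorem~\ref{thm:sharp}(c)]
Let $k\ge4$ and $n=2^{k-2}$. Let $B=K[\sigma,\tau,c_1,\dots,c_n]$ and $A=B[x]$ with ${}'=d/dx$, so that the elements of $B$ are constants. Let $L\subseteq A$ be the Lie subalgebra generated by
\[
\sigma,\qquad \tau x,\qquad c_1x^3,\ \dots,\ c_nx^3 .
\]
Grade $A$ by the degrees in $\sigma,\tau,c_1,\dots,c_n$, and call the total degree in the $c_i$ the $c$-degree. The bracket adds degrees and the generators are homogeneous, so $L$ and all terms of its derived series are graded, and a homogeneous component of $L$ is spanned by brackets of generators with the prescribed multiplicities. Put $M=L^{(2)}$. By Proposition~\ref{prop:filtration}(a), $M$ is spanned by the products $W(a,b,g)e$ with $a,b,g,e\in L$ homogeneous. We determine the lowest components of $M$.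

\emph{$c$-degree $0$.} The part $L_0$ of $L$ of $c$-degree $0$ is generated by $\sigma$ and $\tau x$. From $[\sigma\tau^j,\tau x]=\sigma\tau^{j+1}$ and $[\sigma\tau^i,\sigma\tau^j]=0$ we see that $L_0$ is spanned by $\tau x$ and the $\sigma\tau^j$, $j\ge0$; its homogeneous elements are the scalar multiples of these. All of them have zero second derivative, so $W$ vanishes on $L_0$. Hence $M$ has no nonzero component of $c$-degree $0$.

\emph{$c$-degree $1$.} In a nonzero product $W(a,b,g)e$ of $c$-degree $1$, the one factor of $c$-degree $1$ cannot be $e$, since otherwise $a,b,g\in L_0$. So we may assume $a,b,e\in L_0$ and $g$ of $c$-degree $1$. As $a''=b''=0$, expansion along the last row gives $W(a,b,g)=[a,b]g''$, and $[a,b]$ is a scalar multiple of some $\sigma\tau^{j+1}$. The $c$-degree $1$ part of $M$ is thus spanned by the elements $\sigma\tau^{j+1}g''e$, all of $\tau$-degree at least $1$.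

\emph{$c$-degree $1$ and $\tau$-degree $1$.} Now $j=0$, $e\in K\sigma$, and $g$ has $\tau$-degree $0$, so $g$ is a combination of brackets of one $c_ix^3$ with copies of $\sigma$. A Lie algebra is spanned by the left-normed brackets of its generators, $[\sigma,\sigma]=0$, and $[\sigma,h]=\sigma h'$. Hence $g$ is a combination of the elements $\sigma^pc_i(x^3)^{(p)}$, and this component of $M$ is spanned by the elements $\sigma^{p+2}\tau c_i(x^3)^{(p+2)}$. The nonzero ones are $6\sigma^2\tau c_ix$ for $p=0$ and $6\sigma^3\tau c_i$ for $p=1$. In particular the component lies in $B+Bx$.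

Consider the component $\mathcal C$ of $A$ of degree $1$ in each $c_i$ and degree $n$ in $\tau$. The ideal $L^{(k)}=M^{(k-2)}$ is spanned by the balanced brackets of depth $k-2$ in $n=2^{k-2}$ homogeneous entries from $M$, where a balanced bracket of depth $0$ is an entry and one of depth $i+1$ is a bracket of two of depth $i$. Take such a bracket in $\mathcal C$ with nonzero entries. Its $n$ entries have $c$-degree at least $1$ and total $c$-degree $n$, so each has $c$-degree $1$. Then each has $\tau$-degree at least $1$, the total is $n$, and so each has $\tau$-degree $1$. All entries therefore lie in $B+Bx$. This Lie algebra is metabelian, because $[B+Bx,B+Bx]\subseteq B$ and $[B,B]=0$. Since $k-2\ge2$, the bracket vanishes, and $L^{(k)}\cap\mathcal C=0$.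

On the other hand $[u,vx]=uv$ for $u,v\in B$, so $\gamma_n(M)$ contains
\[
[\dots[[\sigma^3\tau c_1,\ \sigma^2\tau c_2x],\ \sigma^2\tau c_3x],\dots,\sigma^2\tau c_nx]=\sigma^{2n+1}\tau^nc_1\cdots c_n ,
\]
a nonzero element of $\mathcal C$. It is not in $L^{(k)}$. Thus $\bar L=L/L^{(k)}\in\mathfrak W$ satisfies $\bar L^{(k)}=0$ and $\gamma_n(\bar L^{(2)})\ne0$, which gives $c(k)\ge2^{k-2}$.
\end{proof}

The condition $k\ge4$ was used to make the depth $k-2$ at least $2$. It cannot be dropped, since $c(3)=1<2^{3-2}$.

\section{Subvarieties that do not contain $sl_2(K)$}\label{sec:class}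

We prove Theorem~\ref{thm:class}. Fix a subvariety $\mathfrak V\subseteq\mathfrak W$.

\subsection*{Three standard facts}
In characteristic zero, every identity is equivalent to a set of multilinear identities, so $\mathfrak V$ is defined by its multilinear identities. A multilinear identity that holds on a spanning set holds everywhere. This gives the first fact.

\begin{lemma}\label{lem:scalars}
Let $E\supseteq K$ be a field, $H$ an algebra over $E$, and $\mathfrak g\subseteq H$ a $K$-subalgebra that spans $H$ over $E$. If $\mathfrak g\in\mathfrak V$, then $H$, regarded as a $K$-algebra, lies in $\mathfrak V$.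
\end{lemma}

\begin{lemma}\label{lem:levi}
Let $\mathfrak g$ be a finite-dimensional Lie algebra over a field $E\supseteq K$ that is not solvable. If $\mathfrak g\in\mathfrak V$ as a $K$-algebra, then $sl_2(K)\in\mathfrak V$.
\end{lemma}

\begin{proof}
Let $\bar E$ be an algebraic closure of $E$ and $\bar{\mathfrak g}=\mathfrak g\otimes_E\bar E$. It lies in $\mathfrak V$ by Lemma~\ref{lem:scalars}, and it is not solvable because $\bar{\mathfrak g}^{(j)}=\mathfrak g^{(j)}\otimes_E\bar E$. By Levi's theorem $\bar{\mathfrak g}$ is the sum of its solvable radical and a semisimple subalgebra, which is nonzero. A nonzero semisimple Lie algebra over an algebraically closed field of characteristic zero contains, for each root, a copy of $sl_2(\bar E)$, and $sl_2(K)$ is a $K$-subalgebra of it.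
\end{proof}

\begin{lemma}\label{lem:wronskicrit}
Let $F$ be a field with a derivation $\delta$ and field of constants $C=\ker\delta$. If $g_1,\dots,g_r\in F$ are linearly independent over $C$, then $\det(\delta^ig_j)_{0\le i<r,\,1\le j\le r}\neq0$.
\end{lemma}

\begin{proof}
Induct on $r$, the case $r=1$ being $g_1\neq0$. If the determinant vanishes, there are $\lambda_j\in F$, not all zero, with $\sum_j\lambda_j\delta^ig_j=0$ for $0\le i<r$. By induction the Wronskian of $g_1,\dots,g_{r-1}$ is nonzero, so $\lambda_r\ne0$, and we may take $\lambda_r=1$. Applying $\delta$ to equation $i$ and subtracting equation $i+1$ gives $\sum_{j<r}(\delta\lambda_j)\delta^ig_j=0$ for $0\le i<r-1$. Hence all $\lambda_j$ lie in $C$, and equation $0$ is a dependence over $C$.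
\end{proof}

\subsection*{The free algebra of $\mathfrak V$ and the easy implications}
Let $Z=\{z_1,z_2,\dots\}$ be countably infinite, $\mathcal L=\mathcal L_Z$, $Y=Y(\mathcal L)$. Let $T\subseteq\mathcal L$ be the ideal of all elements that are killed by every homomorphism from $\mathcal L$ to an algebra of $\mathfrak V$. The quotient $\mathcal L/T$ embeds in a direct product of algebras of $\mathfrak V$, so $\mathcal L/T\in\mathfrak V$. Consequently, the image of every homomorphism defined on $\mathcal L$ that kills $T$ lies in $\mathfrak V$.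

\emph{(ii)$\Rightarrow$(iii).} Applied to $\mathcal L/T$, condition (ii) and \eqref{eq:mult} give $W(a,b,c)^N\mathcal L\subseteq T$ for all $a,b,c\in\mathcal L$. Lemma~\ref{lem:power} yields $Y^N\mathcal L\subseteq T$, and Proposition~\ref{prop:filtration}(d) yields $\gamma_N(\mathcal L^{(2)})\subseteq T$. An element of $\gamma_N(L^{(2)})$, $L\in\mathfrak V$, is an expression in finitely many elements of $L$, so it is the image of an element of $\gamma_N(\mathcal L^{(2)})$ under some homomorphism $\mathcal L\to L$, and it is zero.

\emph{(iii)$\Rightarrow$(iv).} If $2^j\ge N$, then $L^{(j+2)}\subseteq\gamma_{2^j}(L^{(2)})=0$.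

\emph{(iv)$\Rightarrow$(i).} The algebra $sl_2(K)$ is nonzero and perfect.

For (i)$\Rightarrow$(ii) we assume from now on that (ii) fails and show that $sl_2(K)\in\mathfrak V$. Corollary~\ref{cor:domain} suggests the strategy: if the Wronskian is not nilpotent, find a field in which it is nonzero. The difficulty is that $T$ is an ideal of the Lie algebra $\mathcal L$ and not of the ring $K\{Z\}$, so we cannot divide the ring by it. The Wronskians, however, generate a ring that does act on $\mathcal L/T$.

\subsection*{A field in which the Wronskian survives}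
Let $S\subseteq K\{Z\}$ be the unital associative subalgebra generated by $Y$. By \eqref{eq:mult}, $S\mathcal L\subseteq\mathcal L$. By \eqref{eq:equiv} and the Leibniz rule, $ys'\in S$ for $y\in\mathcal L$, $s\in S$; we write $y\partial$ for the derivation $s\mapsto ys'$. Put
\[
\mathfrak q=\{s\in S:\ s\mathcal L\subseteq T\},\qquad w=W(z_1,z_2,z_3).
\]
The set $\mathfrak q$ is an ideal of $S$, because $(ts)\mathcal L=s(t\mathcal L)\subseteq s\mathcal L$ for $t\in S$.

\begin{lemma}\label{lem:q}
\begin{enumerate}
\item[(a)] $\mathfrak q$ is stable under $y\partial$ for every $y\in\mathcal L$.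
\item[(b)] If $h\in T$, then $W(h,b,c)\in\mathfrak q$ for all $b,c\in\mathcal L$, and $hs'\in\mathfrak q$ for all $s\in S$.
\item[(c)] There is a prime ideal $\mathfrak p\supseteq\mathfrak q$ of $S$ with $w\notin\mathfrak p$ that is stable under $y\partial$ for every $y\in\mathcal L$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $s\in\mathfrak q$ and $g\in\mathcal L$ we have $(ys')g=[y,sg]-s[y,g]$, and both terms on the right lie in $T$.

(b) Each of the three terms of $\omega(h,b,c)d$ is a bracket that contains $h$, so $W(h,b,c)d\in T$ by \eqref{eq:mult}. Since $W$ is alternating, a Wronskian with any argument in $T$ lies in $\mathfrak q$. By \eqref{eq:equiv}, $hW(a,b,c)'$ is a sum of three such Wronskians. The Leibniz rule extends this from the generators of $S$ to $S$, as $\mathfrak q$ is an ideal.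

(c) Suppose $w^N\in\mathfrak q$ for some $N\ge1$. Then $\omega(z_1,z_2,z_3)^Nz_4=(-2)^Nw^Nz_4\in T$. For $L\in\mathfrak V$ and $a,b,c,d\in L$, a homomorphism $\mathcal L\to L$ sending $z_1,\dots,z_4$ to $a,b,c,d$ gives $\omega(a,b,c)^Nd=0$. This is (ii), which fails. So $w$ is not in the radical of $\mathfrak q$. The radical of an ideal is the intersection of the primes minimal over it, so there is a prime $\mathfrak p$, minimal over $\mathfrak q$, with $w\notin\mathfrak p$.

Let $\delta=y\partial$, which acts on $\bar S=S/\mathfrak q$ by (a), and let $\bar{\mathfrak p}=\mathfrak p/\mathfrak q$ and $f\in\bar{\mathfrak p}$. By minimality the localization of $\bar S$ at $\bar{\mathfrak p}$ has a single prime ideal, whose elements are therefore nilpotent. So $gf^N=0$ for some $g\notin\bar{\mathfrak p}$ and $N\ge0$. Choose such a pair with $N$ minimal; then $N\ge1$, since $g\ne0$. Applying $\delta$ gives $(\delta g)f^N+Ngf^{N-1}\delta f=0$, and multiplying by $g$ gives $N(g^2\delta f)f^{N-1}=0$. In characteristic zero we may cancel $N$. If $\delta f\notin\bar{\mathfrak p}$, then $g^2\delta f\notin\bar{\mathfrak p}$,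 contrary to the minimality of $N$. Hence $\delta f\in\bar{\mathfrak p}$.
\end{proof}

Let $F$ be the field of fractions of $S/\mathfrak p$ and $\varphi\colon S\to F$ the natural map; thus $\varphi(w)\neq0$ and $\varphi(\mathfrak q)=0$. For $y\in\mathcal L$, the derivation $y\partial$ induces a derivation of $S/\mathfrak p$, which extends uniquely to a derivation $\delta_y$ of $F$, with $\delta_y\varphi(s)=\varphi(ys')$. From $a(bs')'-b(as')'=[a,b]s'$ we get $[\delta_a,\delta_b]=\delta_{[a,b]}$, and $\delta_h=0$ for $h\in T$ by Lemma~\ref{lem:q}(b). Two cases arise. If some $\delta_y$ is nonzero, $\mathcal L/T$ maps to an algebra of vector fields in one direction, like $W_1$. If all $\delta_y$ vanish, the Wronskians behave like constants, as they do on $K+Kx+Kx^2$, and we obtain a three-dimensional algebra.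

\subsection*{Case A: $\delta_y\ne0$ for some $y\in\mathcal L$}
Put $\delta=\delta_y$. As $\delta$ is determined by its values on $\varphi(S)$, there is $q\in S$ such that $\theta=yq'\in S$ has $\varphi(\theta)\ne0$. We would like to send $a\in\mathcal L$ to the ratio $a/y$, but $\varphi$ is defined only on $S$. Since $a/y=aq'/\theta$ with $aq'\in S$, we can define
\[
\beta\colon\mathcal L\to F,\qquad \beta(a)=\varphi(aq')/\varphi(\theta).
\]
For $s\in S$, applying $\varphi$ to $(aq')(ys')=(as')(yq')$ gives $\delta_a\varphi(s)=\beta(a)\,\delta\varphi(s)$. Hence $\delta_a=\beta(a)\delta$ on $F$, and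
\[
\beta([a,b])\,\delta=[\beta(a)\delta,\beta(b)\delta]=\bigl(\beta(a)\,\delta\beta(b)-\beta(b)\,\delta\beta(a)\bigr)\delta .
\]
Since $\delta\neq0$ and $F$ is a field, $\beta$ is a Lie homomorphism from $\mathcal L$ to the differential algebra $(F,\delta)$ with its bracket, and $\beta(h)=0$ for $h\in T$ because $\delta_h=0$. So $\beta(\mathcal L)\in\mathfrak V$.

Next we show that $\beta$ is compatible with Wronskians:
\begin{equation}\label{eq:betaW}
\varphi(W(a,b,c))=W_\delta(\beta(a),\beta(b),\beta(c)),
\end{equation}
where the subscript indicates the derivation used. In the field of fractions of $K\{Z\}$ put $r_a=a/y=aq'/\theta\in S[\theta^{-1}]$. For any $r$ in this field,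
\[
\begin{pmatrix}yr\\(yr)'\\(yr)''\end{pmatrix}=\begin{pmatrix}y&0&0\\y'&y&0\\y''&2y'&y\end{pmatrix}\vec r,\qquad
\begin{pmatrix}r\\(y\partial)r\\(y\partial)^2r\end{pmatrix}=\begin{pmatrix}1&0&0\\0&y&0\\0&yy'&y^2\end{pmatrix}\vec r ,
\]
and both matrices have determinant $y^3$. Therefore $W(a,b,c)=y^3W(r_a,r_b,r_c)=W_{y\partial}(r_a,r_b,r_c)$. The map $\varphi$ extends to $S[\theta^{-1}]$, sends $r_a$ to $\beta(a)$, and by the quotient rule still satisfies $\varphi\circ y\partial=\delta\circ\varphi$. Applying it gives \eqref{eq:betaW}.

Let $C=\ker\delta\supseteq K$ and let $\mathfrak g\subseteq F$ be the $C$-span of $\beta(\mathcal L)$. The bracket of $(F,\delta)$ is $C$-bilinear, so $\mathfrak g$ is a Lie algebra over $C$, and $\mathfrak g\in\mathfrak V$ by Lemma~\ref{lem:scalars}. By \eqref{eq:betaW}, $W_\delta(\beta(z_1),\beta(z_2),\beta(z_3))=\varphi(w)\ne0$, so $\mathfrak g$ is not solvable by Corollary~\ref{cor:domain}. If $\dim_C\mathfrak g<\infty$, Lemma~\ref{lem:levi} gives $sl_2(K)\in\mathfrak V$.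

Suppose $\dim_C\mathfrak g=\infty$, and let $f(z_1,\dots,z_m)$ be a multilinear identity of $\mathfrak V$. Then
\[
\Phi_f=\sum\kappa_{j_1\dots j_m}\,z_1^{(j_1)}\cdots z_m^{(j_m)},\qquad \kappa_{j_1\dots j_m}\in K,
\]
with all $j_i<r$ for some $r$. View $\Phi_f$ as an $F$-multilinear form on $(F^r)^m$. It vanishes when each argument is a vector $(g,\delta g,\dots,\delta^{r-1}g)$ with $g\in\mathfrak g$, because its value is then a value of $f$ on $\mathfrak g$. By Lemma~\ref{lem:wronskicrit}, applied to $r$ elements of $\mathfrak g$ independent over $C$, these vectors span $F^r$. So all $\kappa$ vanish, and $f$ is an identity of $W_1$. Hence $W_1\in\mathfrak V$, so $\mathfrak V=\mathfrak W$, which contains $sl_2(K)$.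

\subsection*{Case B: $\delta_y=0$ for all $y\in\mathcal L$}
Write $\overline W=\varphi\circ W$ and $\bar w=\varphi(w)$. Applying $\varphi$ to \eqref{eq:equiv} shows that the alternating form $\overline W$ is invariant:
\begin{equation}\label{eq:invariant}
\overline W([y,a],b,c)+\overline W(a,[y,b],c)+\overline W(a,b,[y,c])=0\qquad(y,a,b,c\in\mathcal L).
\end{equation}
Cramer's rule expresses $\vec a$ in the basis $\vec z_1,\vec z_2,\vec z_3$ with coordinates that are quotients of Wronskians, and $\varphi$ can be applied to those. Define the $K$-linear map $\psi=(\psi_1,\psi_2,\psi_3)\colon\mathcal L\to F^3$ by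
\[
\psi(a)=\bar w^{-1}\bigl(\overline W(a,z_2,z_3),\ \overline W(a,z_3,z_1),\ \overline W(a,z_1,z_2)\bigr).
\]
Then $\psi(z_i)=e_i$, the standard basis vectors, for $i=1,2,3$, and $\psi(T)=0$ by Lemma~\ref{lem:q}(b). By \eqref{eq:cramer},
\[
w\,\vec a=W(a,z_2,z_3)\,\vec z_1+W(a,z_3,z_1)\,\vec z_2+W(a,z_1,z_2)\,\vec z_3 .
\]
Substitute this into the first column of $\det(w\vec a,\vec b,\vec c)=wW(a,b,c)$, and then into all three columns of $\det(w\vec a,w\vec b,w\vec c)=w^3W(a,b,c)$. The results are equalities in $S$. Applying $\varphi$ and dividing by $\bar w$ and $\bar w^3$, respectively, we obtain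
\begin{equation}\label{eq:coords}
\overline W(a,b,c)=\sum_{i=1}^3\psi_i(a)\,\overline W(z_i,b,c),\qquad \overline W(a,b,c)=\bar w\,\det(\psi(a),\psi(b),\psi(c)).
\end{equation}

We claim that $\psi([a,b])$ depends only on $\psi(a)$ and $\psi(b)$, and $F$-bilinearly. By \eqref{eq:invariant}, the first formula in \eqref{eq:coords}, and \eqref{eq:invariant} again,
\begin{align*}
\overline W([y,a],b,c)&=-\overline W(a,[y,b],c)-\overline W(a,b,[y,c])\\
&=-\sum_i\psi_i(a)\bigl(\overline W(z_i,[y,b],c)+\overline W(z_i,b,[y,c])\bigr)=\sum_i\psi_i(a)\,\overline W([y,z_i],b,c).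
\end{align*}
Taking $(b,c)=(z_2,z_3),(z_3,z_1),(z_1,z_2)$ gives $\psi([y,a])=\sum_i\psi_i(a)\psi([y,z_i])$. Using this twice,
\[
\psi([a,b])=\sum_j\psi_j(b)\,\psi([a,z_j])=-\sum_j\psi_j(b)\,\psi([z_j,a])=\sum_{i,j}\psi_i(a)\psi_j(b)\,\psi([z_i,z_j]).
\]
So $\psi$ is a homomorphism to the algebra $H=F^3$ with the $F$-bilinear bracket defined by $[e_i,e_j]=\psi([z_i,z_j])$. It kills $T$, so $\psi(\mathcal L)\in\mathfrak V$, and $\psi(\mathcal L)$ contains $e_1,e_2,e_3$. By Lemma~\ref{lem:scalars}, $H\in\mathfrak V$; in particular $H$ is a three-dimensional Lie algebra over $F$. By the second formula in \eqref{eq:coords} and by \eqref{eq:square},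
\[
\bar w\,\det\bigl([e_2,e_3],[e_3,e_1],[e_1,e_2]\bigr)=\overline W([z_2,z_3],[z_3,z_1],[z_1,z_2])=\bar w^2\ne0 .
\]
Thus $[H,H]=H$, so $H$ is not solvable, and Lemma~\ref{lem:levi} gives $sl_2(K)\in\mathfrak V$.

In both cases $sl_2(K)\in\mathfrak V$. This proves (i)$\Rightarrow$(ii) and completes the proof of Theorem~\ref{thm:class}.

\begin{thebibliography}{9}

\bibitem{TUZ}
Kaisar Tulenbaev, Ualbai Umirbaev, and Viktor Zhelyabin,
\emph{On the Lie-solvability of Novikov algebras},
arXiv:2112.13457 (2021).

\end{thebibliography}
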